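# Convex translators in a slab that share a squash-down

## 1. Three theorems about translators with prescribed heights

We work in $\mathbb R^{n+1}=\mathbb R\times\mathbb R^n$, $n\ge 2$, with points $X=(x,y)$, $x=x_1$, and in the slab
$$S=\left(-\tfrac{\pi}{2},\tfrac{\pi}{2}\right)\times\mathbb R^n .$$
A vector $v\in\mathbb R^n$ is identified with $(0,v)$. Throughout, $\lambda:=\frac1{16}$. For $v\in\mathbb R^n$ and a nonempty closed set $E\subset\mathbb S^{n-1}\cap\{e:e\cdot v=1\}$ put
$$\Gamma_E:=\{Y\in\mathbb R^n: Y\cdot e\ge -1\ \ \forall e\in E\}=-v+\{d: d\cdot e\ge 0\ \ \forall e\in E\}.$$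
The words "convex translator in $S$" and "squash-down" are defined in Section 2.

**Theorem 1.** Let $n\ge2$, $v\in\mathbb R^n$. Let $(e_i)_{i\in I}$ be a finite or countable family of distinct unit vectors spanning $\mathbb R^n$, with $e_i\cdot v=1$ for all $i$, and let $E$ be the closure of $\{e_i\}$. Let $h\in\mathbb R^I$ satisfy $\sum_i e^{\lambda h_i}<\infty$ (no condition if $I$ is finite). There is a convex translator $\Sigma_h=\partial\Omega_h$ in $S$, with bulk velocity $v$, such that

1. its squash-down is $\{0\}\times\Gamma_E$ (independent of $h$);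
2. $\inf\{y\cdot e_i:(x,y)\in\Omega_h\}=h_i$ for every $i\in I$.

Moreover $\Omega_h=\Omega_{h'}+(0,a)$ with $a\in\mathbb R^n$ if and only if $h_i-h'_i=a\cdot e_i$ for all $i$.

**Theorem 2.** Let $n=3$, $v=(0,0,\sqrt2)$, $e_{1,2}=\frac1{\sqrt2}(\pm1,0,1)$, $e_{3,4}=\frac1{\sqrt2}(0,\pm1,1)$. All translators $\Sigma_h$, $h\in\mathbb R^4$, have the same squash-down. With $\iota(h):=h_1+h_2-h_3-h_4$: if $\iota(h)\neq\iota(h')$, then $\Sigma_h,\Sigma_{h'}$ are not translates of each other by a vector in $\{0\}\times\mathbb R^3$. For example, $h=(0,0,0,0)$ and $h'=(1,0,0,0)$ give two such translators.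

**Theorem 3.**
(a) Let $n\ge3$ and let $E\subset\mathbb S^{n-1}\cap\{e\cdot v=1\}$ be any closed, linearly dependent set. Then there are convex translators in $S$ with squash-down $\{0\}\times\Gamma_E$ that are not translates of each other by a vector in $\{0\}\times\mathbb R^n$. If $E$ is finite with $k=\dim\operatorname{span}E$, there is a family of them, pairwise non-translate, parametrized by $\mathbb R^{\#E-k}$. If $E$ is infinite there are such families with any finite number of parameters.
(b) The statement "any two convex translators in $S\subset\mathbb R^{n+1}$ with the same squash-down differ by a translation by a vector in $\{0\}\times\mathbb R^n$" is true for $n=2$ and false for every $n\ge3$.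

The case where $E$ is linearly independent with $\#E\ge3$ is not settled here.

## 2. Translators in the slab and the information their squash-downs keep

**Mean curvature flow.** For a convex region let $N$ be the *inward* unit normal of its boundary, $A\ge0$ the second fundamental form, $H=\operatorname{tr}A\ge0$ the mean curvature. A family of hypersurfaces moves by mean curvature flow (MCF) if its normal velocity in the direction $N$ is $H$; we write $\partial_tF=HN$. A hypersurface translating with constant velocity $v$ has normal velocity $\langle v,N\rangle$. So $\Sigma+tv$ solves MCF if and only if $H=\langle v,N\rangle$ on $\Sigma$.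

**Definition (convex translator in $S$).** This is a smooth, connected, complete hypersurface $\Sigma=\partial\Omega$ together with a vector $\vec v$, the *bulk velocity*, such that $\Omega\subset\mathbb R^{n+1}$ is convex and open, $\{\Sigma+t\vec v\}_{t\in\mathbb R}$ solves MCF, and the regions $\Omega_t:=\Omega+t\vec v$ sweep out $S$, that is, $\bigcup_t\Omega_t=S$. In this situation $\vec v\in\{0\}\times\mathbb R^n$.

**Example.** Let $e\in\mathbb R^n$ be a unit vector and $h\in\mathbb R$. The region
$$\Omega=\{X\in S:\ y\cdot e>h-\log\cos x\}$$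
is the Grim Reaper curve times $\mathbb R^{n-1}$. The curve $\eta=-\log\cos x$ has slope $\tan x$ and curvature $\cos x$, and $\langle e,N\rangle=1/\sqrt{1+\tan^2x}=\cos x$. So $H=\langle e,N\rangle$ and $\Omega$ translates with velocity $e$. It translates as a set equally well with any $v$ such that $v\cdot e=1$, because it is invariant under translations orthogonal to $e$ in $\{0\}\times\mathbb R^n$. Up to a rotation of the $\mathbb R^n$ factor and a translation by a vector in $\{0\}\times\mathbb R^n$, these are the *Grim hyperplanes*. A *flying wing* in $S$ is, up to a rotation of the $\mathbb R^n$ factor, a strictly convex translator in $(-\frac\pi2,\frac\pi2)\times\mathbb R^2$ if $n=2$, and such a surface times $\mathbb R^{n-2}$ if $n\ge3$.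

**Definition (squash-down).** The squash-down of a convex translator in $S$ is the closed convex set
$$\Omega_*:=\lim_{t\to-\infty}(-t)^{-1}\,\overline{\Omega_t}\subset\{0\}\times\mathbb R^n .$$
The limit is in the local Hausdorff sense: closed sets $K_s$ converge to $K$ as $s\to\infty$ if for all $\rho,\epsilon>0$ and all large $s$, $K_s\cap B_\rho$ lies in the $\epsilon$-neighbourhood of $K$, and $K\cap B_\rho$ lies in the $\epsilon$-neighbourhood of $K_s$.

**Example.** For the Grim hyperplane above, with velocity $e$ and $s=-t$, a point $(x,y)$ of $\overline{\Omega_t}$ satisfies $|x|\le\pi/2$ and $y\cdot e\ge h-s$, so the rescaled point satisfies $|x|/s\to0$ and $(y/s)\cdot e\ge -1+h/s$. Conversely, if $Y\cdot e\ge-1$, then $(0,sY+he)\in\overline{\Omega_t}$, and its rescaling is at distance $|h|/s$ from $(0,Y)$. The squash-down is the half-space $\{0\}\times\{Y\cdot e\ge-1\}$. The height $h$ has disappeared: we divide by $s\to\infty$, so bounded quantities are lost. In the same way the squash-down of any translator is unchanged when $\Sigma$ is translated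 by a fixed vector in $\{0\}\times\mathbb R^n$.

**Two facts we may use.** (F1) A convex translator in $S$ splits off a line if and only if its squash-down splits off the same line. (F2) Grim hyperplanes and flying wings are uniquely determined by their squash-downs, where uniqueness is understood up to translations by vectors in $\{0\}\times\mathbb R^n$.

The problem, posed in connection with the paper of Theodora Bourni, Mat Langford and Giuseppe Tinaglia, "The atomic structure of ancient grain boundaries", arXiv:2006.16338 (2020), asks whether *every* convex translator in $S$ is determined by its squash-down up to such a translation. Theorem 3(b) says: yes for $n=2$, no for every $n\ge3$.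

**Reading Theorem 1.** Think of each $e_i$ as a Grim hyperplane, a "wall", that one sees far away in the translator. The condition $e_i\cdot v=1$ says that all these walls can travel together with the common velocity $v$. The number $h_i$ is the height of the $i$-th wall. Theorem 1 says that the heights can be prescribed freely. The squash-down records the directions of the walls but not their heights. Translations can absorb $n$ degrees of freedom in $h$; any further freedom gives new translators.

## 3. Wedges in the plane and the cone over a square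

**Two walls, $n=2$.** Let $e_{1,2}=(\pm\sin\alpha,\cos\alpha)$ with $0<\alpha<\frac\pi2$ and $v=(0,1/\cos\alpha)$. Given $h=(h_1,h_2)$, the vector
$$a=\left(\frac{h_1-h_2}{2\sin\alpha},\ \frac{h_1+h_2}{2\cos\alpha}\right)$$
satisfies $a\cdot e_1=h_1$ and $a\cdot e_2=h_2$. So $\Omega_h=\Omega_0+(0,a)$: the heights carry no information beyond a translation. A third wall cannot be added, since the line $\{e\cdot v=1\}$ meets the unit circle in at most two points.

**Three walls, $n=3$.** If $e_1,e_2,e_3\in\mathbb R^3$ are linearly independent, then $a\cdot e_i=h_i$ is again solvable for every $h$, and Theorem 1 produces nothing new.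

**Four walls, $n=3$.** Take the vectors of Theorem 2. They are unit vectors, $e_i\cdot v=1$, they span $\mathbb R^3$, and
$$e_1+e_2=(0,0,\sqrt2)=e_3+e_4. \tag{1}$$
The squash-down is the cone over a square, $\Gamma_E=\{Y_3\ge-\sqrt2+\max(|Y_1|,|Y_2|)\}$. To see what the heights do, look at the polyhedra $\{y\cdot e_i\ge h_i\ \forall i\}$. For $h=0$ this is $\{y_3\ge\max(|y_1|,|y_2|)\}$, with a single apex at $0$. For $h=(1,0,0,0)$ it is $\{y_3\ge\max(\sqrt2-y_1,\ y_1,\ |y_2|)\}$. Here the first two walls meet along $y_1=\frac{\sqrt2}2$, $y_3=\frac{\sqrt2}2$, and this ridge belongs to the polyhedron exactly for $|y_2|\le\frac{\sqrt2}2$. So the apex has opened into a ridge of length $\sqrt2$ with two vertices. The two polyhedra have the same asymptotic cone and are not translates of each other. Theorem 1 supplies translators that have these polyhedra as their walls.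

**Round cone, $n=3$.** For an infinite example take $v=(0,0,\sqrt2)$ and $E=\{\frac1{\sqrt2}(\cos\theta,\sin\theta,1)\}$. Then $\Gamma_E=\{Y_3\ge-\sqrt2+\sqrt{Y_1^2+Y_2^2}\}$, and here Theorem 1 is used with a countable dense set of walls.

## 4. Linear dependence of the normals: Theorem 1 implies Theorems 2 and 3(a)

Granting Theorem 1, what remains is linear algebra. The next lemma lets us argue with $\Sigma$ instead of $\Omega$.

**Lemma 1.** Let $\Sigma=\partial\Omega$ with $\Omega\subset S$ open, convex, nonempty, and let $e\in\mathbb R^n$. Then $\inf_\Sigma y\cdot e=\inf_\Omega y\cdot e$. If $\Sigma=\Sigma'+(0,a)$ for two such hypersurfaces, then $\inf_\Omega y\cdot e=\inf_{\Omega'}y\cdot e+a\cdot e$.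

*Proof.* Since $\Sigma\subset\overline\Omega$, we have $\inf_\Sigma\ge\inf_\Omega$. Conversely, the line through a point of $\Omega$ parallel to the $x_1$-axis meets $\Omega$ in a bounded set, so it meets $\Sigma$, at a point with the same $y$. Hence $\inf_\Sigma\le\inf_\Omega$. The second statement follows from the first. $\square$

**Proof of Theorem 2.** The vectors satisfy the hypotheses of Theorem 1, so all $\Sigma_h$ have squash-down $\{0\}\times\Gamma_{\{e_1,\dots,e_4\}}$. If $\Sigma_h=\Sigma_{h'}+(0,a)$, then Lemma 1 and item 2 of Theorem 1 give $h_i-h'_i=a\cdot e_i$ for $i=1,\dots,4$. By (1),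
$$\iota(h)-\iota(h')=a\cdot(e_1+e_2-e_3-e_4)=0 .$$
Finally $\iota(0,0,0,0)=0\ne1=\iota(1,0,0,0)$. $\blacksquare$

**Proof of Theorem 3(a).** Let $W=\operatorname{span}E$ and $k=\dim W$. Linear dependence means $\#E>k$.

**Step 1: $k\ge3$.** The purpose is to know that Theorem 1 may be applied in $\mathbb R\times W$. The projection of $v$ to $W$ is nonzero because $e\cdot v=1$ for $e\in E$. If $k=1$, the set $\{e\in W:|e|=1,\ e\cdot v=1\}$ has at most one point. If $k=2$, it is contained in the intersection of a line and a circle, so it has at most two points. In both cases $\#E\le k$, a contradiction.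

**Step 2: the case $k=n$.** We count parameters. If $E$ is finite, take as family all elements of $E$, and call all $p=\#E$ of them *prescribed*. If $E$ is infinite, let $m\ge1$ be arbitrary, prescribe $p=n+m$ distinct points of $E$ that span $\mathbb R^n$, and take a countable family of distinct points that is dense in $E$ and contains the prescribed ones. In either case the closure of the family is $E$. Fix $h$ with $\sum e^{\lambda h_i}<\infty$ (for example $h_i=-i$ after numbering) and change it only in the prescribed coordinates; the sum stays finite. The vectors $(a\cdot e_i)_{i\text{ prescribed}}$, $a\in\mathbb R^n$, form a subspace $L\subset\mathbb R^p$ of dimension $n$, since the prescribed $e_i$ span. Let $L'$ be a linear complement of $L$ and use perturbations in $L'$. If two of the resulting translators differ by a translation $(0,a)$, then by Lemma 1 and item 2 of Theorem 1 the difference of the two perturbations is in $L\cap L'=\{0\}$. So they are pairwise non-translate, and all have squash-down $\{0\}\times\Gamma_E$. The number of parameters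 is $p-n$, that is, $\#E-n\ge1$ for finite $E$ and $m$ for infinite $E$.

**Step 3: the case $k<n$.** We reduce to Step 2 by taking products. Apply Step 2 in $\mathbb R\times W$ with $v$ replaced by its orthogonal projection to $W$; the conditions $e\cdot v=1$ do not change. Multiply the resulting regions by $W^\perp$. A product $\Omega_h\times W^\perp$ is convex and open, its boundary $\Sigma_h\times W^\perp$ is smooth, connected and complete, it moves by MCF with the velocity of $\Sigma_h$, and its translates sweep out $S$. Its squash-down is $\{0\}\times\{Y\in\mathbb R^n:Y\cdot e\ge-1\ \forall e\in E\}=\{0\}\times\Gamma_E$, and its heights are still $\inf y\cdot e_i=h_i$. A translation by $(0,a)$ between two of them forces $h_i-h_i'=a\cdot e_i$ by Lemma 1, and $a\cdot e_i$ depends only on the projection of $a$ to $W$. So the count of Step 2 applies with $n$ replaced by $k$. $\blacksquare$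

## 5. In $\mathbb R^3$ only Grim hyperplanes and flying wings occur: Theorem 3(b)

For $n\ge3$, Theorem 3(a) applies to the four vectors of Theorem 2 placed in $\mathbb R^3\subset\mathbb R^n$, and the uniqueness statement is false. Let $n=2$ and let $\Sigma=\partial\Omega$ be a convex translator in $S\subset\mathbb R^3$ with velocity $\vec v$. We show that $\Sigma$ is a Grim hyperplane or a flying wing.

If $A$ is positive definite everywhere, $\Sigma$ is a strictly convex translator in the slab, hence a flying wing by definition. Assume from now on that $A$ is not everywhere positive definite.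

**Step 1: the null direction of $A$ is parallel.** This is a case of Hamilton's strong maximum principle (*J. Differential Geom.* 24 (1986)); for a translating surface the argument is short, so we give it. Write $\vec v=v^T+HN$ with $v^T$ tangent. With $D_iN=-A_{ij}\epsilon_j$ in an orthonormal frame, $\nabla_iH=\langle\vec v,D_iN\rangle=-A_{ij}v^T_j$, and the tangential part of $D_i\vec v=0$ is $\nabla_iv^T_j=HA_{ij}$. With the Codazzi equation,
$$\nabla_i\nabla_jH=-\nabla_{v^T}A_{ij}-HA_{ik}A_{kj}.$$
Inserting this in Simons' identity $\Delta A_{ij}=\nabla_i\nabla_jH+HA_{ik}A_{kj}-|A|^2A_{ij}$, we get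
$$\Delta A+\nabla_{v^T}A+|A|^2A=0,\qquad \Delta H+\nabla_{v^T}H+|A|^2H=0. \tag{2}$$
By (2), $\Delta H+\nabla_{v^T}H\le0$. If $H\ge0$ vanished somewhere, the strong maximum principle would give $H\equiv0$, so $A\equiv0$, $\Sigma$ would be a plane and $\Omega$ a half-space, which is not contained in $S$. So $H>0$ everywhere.

Let $\kappa_1\le\kappa_2$ be the principal curvatures, and let $\kappa_1(p)=0$. Then $\kappa_2(p)=H(p)>0$, so near $p$ we have $\kappa_1<\kappa_2$, and $\kappa_1$ and a local orthonormal eigenframe $\epsilon_1,\epsilon_2$ are smooth. Put $\mu_k=\langle\nabla_k\epsilon_1,\epsilon_2\rangle$, so $\nabla_k\epsilon_1=\mu_k\epsilon_2$. Differentiating $\kappa_1=A(\epsilon_1,\epsilon_1)$ gives $\nabla_k\kappa_1=(\nabla_kA)(\epsilon_1,\epsilon_1)$. Differentiating $A(\epsilon_1)=\kappa_1\epsilon_1$ and pairing with $\epsilon_2$ gives $(\nabla_kA)(\epsilon_1,\epsilon_2)=-(\kappa_2-\kappa_1)\mu_k$. Differentiating once more,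
$$\Delta\kappa_1=(\Delta A)(\epsilon_1,\epsilon_1)+2\sum_k\mu_k(\nabla_kA)(\epsilon_1,\epsilon_2)=(\Delta A)(\epsilon_1,\epsilon_1)-2(\kappa_2-\kappa_1)\sum_k\mu_k^2 .$$
With (2),
$$\Delta\kappa_1+\nabla_{v^T}\kappa_1=-|A|^2\kappa_1-2(\kappa_2-\kappa_1)\sum_k\mu_k^2\le0 .$$
Since $\kappa_1\ge0=\kappa_1(p)$, the strong maximum principle gives $\kappa_1\equiv0$ near $p$. So $\{\kappa_1=0\}$ is open and closed, hence all of $\Sigma$. Then the last identity gives $\mu_k=0$: the null direction $\epsilon_1$ is parallel.

**Step 2: a line splits off.** A geodesic of $\Sigma$ that starts in the direction $\epsilon_1$ keeps this direction (up to sign of the local choice), because $\epsilon_1$ is parallel. Its acceleration in $\mathbb R^3$ is $A(\epsilon_1,\epsilon_1)N=0$. So it is a straight line, complete because $\Sigma$ is. The closed convex set $\overline\Omega$ contains a line, hence splits it off. The direction of the line is in $\{0\}\times\mathbb R^2$ because $\Omega\subset S$ is bounded in the $x_1$-direction.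

**Step 3: the other factor is a Grim Reaper.** So $\Omega$ is this line times an open convex region $\Omega'$ in the strip $(-\frac\pi2,\frac\pi2)\times\mathbb R$ with coordinates $(x,\eta)$; its boundary is a smooth, connected, complete convex curve $\gamma$, translating with the projected velocity $(0,c)$. A rotation of the $\mathbb R^2$ factor by $\pi$ lets us assume $c\ge0$. Parametrize $\gamma$ by arclength with tangent $(\cos\theta,\sin\theta)$ and inward normal $(-\sin\theta,\cos\theta)$. The translator equation is $\theta'=c\cos\theta$, and $\theta'\ge0$ by convexity. If $\theta$ is constant, $\gamma$ is a straight line and $\Omega'$ a half-plane, which is not contained in the strip. So $c>0$ and $\theta$ is not constant; then $\cos\theta>0$ along the curve, and up to a multiple of $2\pi$ the angle $\theta$ runs through all of $(-\frac\pi2,\frac\pi2)$. From $dx/d\theta=1/c$ and $d\eta/d\theta=\tan\theta/c$ we get $x=\theta/c+\text{const}$, $\eta=-c^{-1}\log\cos\theta+\text{const}$. The translates of $\Omega'$ along the strip sweep out a strip of width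 $\pi/c$, and by hypothesis this is $(-\frac\pi2,\frac\pi2)\times\mathbb R$. So $c=1$, $x=\theta$, and $\gamma$ is $\eta=-\log\cos x+\text{const}$. Thus $\Sigma$ is a Grim hyperplane.

**Step 4: conclusion.** Let two convex translators in $S\subset\mathbb R^3$ have the same squash-down. A Grim hyperplane splits off a line; a surface with $A>0$ does not. By (F1) the squash-down sees this difference, so the two translators are both Grim hyperplanes or both flying wings. By (F2) they differ by a translation by a vector in $\{0\}\times\mathbb R^2$. $\blacksquare$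

The rest of the lecture proves Theorem 1.

## 6. Sums of Grim Reapers move too slowly

For a function $G(X,t)$ with spatial gradient $DG\ne0$ put
$$Q[G]:=G_t-\Delta G+\frac{D^2G(DG,DG)}{|DG|^2}=G_t-\operatorname{tr}_{DG^\perp}D^2G .$$
The region $\{G>0\}$ has inward normal $N=DG/|DG|$; its boundary moves in direction $N$ with speed $-G_t/|DG|$ and has mean curvature $-\operatorname{tr}_{DG^\perp}D^2G/|DG|$. So $Q[G]=0$ on the boundary means MCF. If $Q[G]\ge0$, the boundary moves inward at most as fast as MCF prescribes; if $Q[G]\le0$, at least as fast.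

For one wall, $\log\cos x+y\cdot e-h-t$ satisfies $Q=0$; its zero set is the Grim hyperplane. The first approach to several walls is to superpose: the region $\{y\cdot e>h+t-\log\cos x\}$ is $\{\cos x>e^{t}e^{h-y\cdot e}\}$, so try $\{\cos x>e^t\sum_ie^{h_i-y\cdot e_i}\}$.

**Notation.** Let $(e_i)_{i\in J}$ be a finite or countable family of unit vectors in $\mathbb R^n$, with $\sum e^{\lambda h_i}<\infty$. A vector $v$ with $e_i\cdot v=1$ is *not* required unless stated. Put
$$a_i(y)=e^{h_i-y\cdot e_i},\qquad\varphi=\log\sum_ia_i,\qquad \Phi(X,t)=\log\cos x-\varphi(y)-t\quad\text{on }S\times\mathbb R .$$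
The numbers $e^{\lambda h_i}$ are bounded by some $C$, so $e^{h_i}=(e^{\lambda h_i})^{16}\le C^{15}e^{\lambda h_i}$ and $\sum e^{h_i}<\infty$. Each derivative of $a_i$ or $a_i^\lambda$ costs a factor of size at most $1$, so all derivatives of $a_i$ and $a_i^\lambda$ are bounded by $e^{h_i}e^{|y|}$ and $e^{\lambda h_i}e^{|y|}$. Hence $\sum a_i$, $\sum a_i^\lambda$, $\sum a_i^\lambda e_i$, and so on, converge locally uniformly with all derivatives and may be differentiated termwise. The function $\Phi$ is concave in $X$, since $\log\cos$ is concave and the log-sum-exp $\varphi$ is convex.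

**Lemma 2.** If $e_i\cdot v=1$ for all $i$, then $D\Phi\neq0$ and $Q[\Phi]\ge0$ on $S$.

*Proof.* Let $T=\tan^2x$, $m_i=a_i/\sum_ja_j$, $b=\sum m_ie_i$, $P=|b|^2$. Then $D\varphi=-b$ and
$$D^2\varphi=\mathrm{Cov}_m:=\sum m_i(e_i-b)\otimes(e_i-b),\qquad\Delta\varphi=\sum m_i|e_i|^2-|b|^2=1-P .$$
As $b\cdot v=1$, $b\ne0$, so $D\Phi=(-\tan x,b)\ne0$. Also $|D\Phi|^2=T+P$, $\Delta\Phi=-(1+T)-(1-P)$, and $D^2\Phi(D\Phi,D\Phi)=-T(1+T)-\mathrm{Cov}_m(b,b)$. Since $\Phi_t=-1$,
$$Q[\Phi]\,|D\Phi|^2=(1+T-P)(T+P)-T-T^2-\mathrm{Cov}_m(b,b)=P(1-P)-\mathrm{Cov}_m(b,b). \tag{3}$$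
This is nonnegative because $\mathrm{Cov}_m(b,b)\le|b|^2\operatorname{tr}\mathrm{Cov}_m=P(1-P)$. $\square$

**The sum is not a translator.** Take the two walls $e_{1,2}=(\pm\sin\alpha,\cos\alpha)$, $0<\alpha<\frac\pi2$, at a point with $m_1=m_2=\frac12$. Then $\mathrm{Cov}_m=\frac14(e_1-e_2)\otimes(e_1-e_2)$ and $b=\frac12(e_1+e_2)\perp e_1-e_2$, so (3) equals $P(1-P)=\cos^2\alpha\sin^2\alpha>0$. The region $\{\Phi>0\}$ translates rigidly with velocity $v$, but it moves too slowly to be a solution of MCF.

It is still useful. Start MCF from $\{\Phi(\cdot,0)>0\}$ and watch it in the frame that moves with $v$. By Lemma 2 the evolving region stays inside $\{\Phi(\cdot,0)>0\}$ in this frame, and it decreases. A decreasing family of convex regions should converge to something stationary in the moving frame, which is a translator. Lemma 2 alone does not finish the argument: it only bounds the evolving region from outside. Nothing so far prevents the regions from shrinking away completely, or the walls from drifting inward, so that the heights in the limit are larger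 than $h_i$. We need a second region, inside the first, translating with the same $v$, moving at least as fast as MCF, and having the *same* heights $h_i$.

## 7. An inner barrier from powers of the $a_i$ and a correction at the center of the slab

Keep the family of Section 6 and put
$$Z=\sum a_i^\lambda,\quad\vartheta=\lambda^{-1}\log Z,\quad w_i=a_i^\lambda/Z,\quad\bar e=\sum w_ie_i,$$
$$\mathrm{Cov}=\sum w_i(e_i-\bar e)\otimes(e_i-\bar e),\qquad V=\operatorname{tr}\mathrm{Cov}=1-|\bar e|^2\in[0,1].$$
Since $\sum w_i=1$, the first derivatives are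
$$D\vartheta=-\bar e,\qquad Dw_i=-\lambda w_i(e_i-\bar e),\qquad D\bar e=-\lambda\,\mathrm{Cov},\qquad D^2\vartheta=\lambda\,\mathrm{Cov}. \tag{4}$$

**Replacing $\varphi$ by $\vartheta$ alone.** We have $\vartheta\ge\varphi$, and far out along one wall the two functions agree, so $\Psi^0=\log\cos x-\vartheta-t$ is the natural candidate for an inner region. A small $\lambda$ reduces the second derivatives of $\vartheta$. Let $T=\tan^2x$. By (4), where $D\Psi^0\ne0$,
$$Q[\Psi^0]\,|D\Psi^0|^2=(T+\lambda V)(T+|\bar e|^2)-T(1+T)-\lambda\,\mathrm{Cov}(\bar e,\bar e)=-(1-\lambda)TV+\lambda\big(V|\bar e|^2-\mathrm{Cov}(\bar e,\bar e)\big), \tag{5}$$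
using $|\bar e|^2=1-V$. The first term has the sign we want. At $x=0$, however, $T=0$ and only the second term remains, and it is nonnegative. For the two walls above with $w_1=w_2=\frac12$ it is $\lambda\sin^2\alpha\cos^2\alpha>0$. This computation holds for every exponent $\lambda>0$, so no choice of $\lambda$ helps: the candidate fails at the center of the slab, where $T$ is small.

**The correction.** At $x=0$ the quantity $Q|D\cdot|^2$ contains $-\Psi_{xx}|\Psi_y|^2$. So we make $\Psi_{xx}$ larger there. Adding $cx^2V$ contributes $-2cV|\bar e|^2$ at $x=0$, which beats $\lambda V|\bar e|^2$ for $c=\lambda$. The factor $V$ makes the correction vanish where a single wall dominates and nothing needs to be repaired. So define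
$$\Psi(X,t)=\log\cos x-\vartheta(y)+\lambda x^2V(y)-t .$$

**Lemma 3.** (a) $\Psi\le\Phi$. (b) $Q[\Psi]\le0$ at every point of $S$ where $D\Psi\neq0$.

*Proof.* (a) Since $|e_i-e_j|\le2$,
$$V=\tfrac12\sum_{i,j}w_iw_j|e_i-e_j|^2\le2\Big(1-\sum w_i^2\Big).$$
Since $a_i=(w_iZ)^{16}$, we have $\varphi=16\log Z+\log\sum w_i^{16}=\vartheta+\log\sum w_i^{16}$, so
$$\varphi-\vartheta=\log\sum w_i^{16}\le\sum w_i^{16}-1\le\sum w_i^2-1 .$$
Therefore $\lambda x^2V\le\frac1{16}\cdot\frac{\pi^2}4\cdot2\,(1-\sum w_i^2)\le1-\sum w_i^2\le\vartheta-\varphi$, which says $\Psi\le\Phi$.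

(b) **Step 1: derivatives of $V$.** From $V=1-|\bar e|^2$ and (4), $DV=2\lambda\,\mathrm{Cov}\,\bar e$. When $\mathrm{Cov}$ is differentiated, the terms in which $\bar e$ is differentiated vanish because $\sum w_i(e_i-\bar e)=0$; so $\partial_k\mathrm{Cov}_{lm}=-\lambda\sum_iw_i(e_i-\bar e)_k(e_i-\bar e)_l(e_i-\bar e)_m$. Hence
$$\partial_k\partial_lV=-2\lambda^2\Big[\sum_iw_i(e_i-\bar e)_k(e_i-\bar e)_l\,(e_i-\bar e)\cdot\bar e+(\mathrm{Cov}^2)_{kl}\Big].$$
Since $|(e_i-\bar e)\cdot\bar e|\le2$, $0\le\mathrm{Cov}\le V\le1$ as quadratic forms, and $\operatorname{tr}\mathrm{Cov}^2\le V^2$,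
$$|DV|\le2\lambda V|\bar e|,\qquad|D^2V(\zeta,\zeta)|\le6\lambda^2V|\zeta|^2,\qquad|\Delta V|\le6\lambda^2V .$$
As $x^2\le\pi^2/4\le2.468$, we get $\lambda x^2\cdot6\lambda^2V\le0.058\,\lambda V$.

**Step 2: the gradient of $\Psi$.** Let $T=\tan^2x$ and $\tau=\Psi_x=-\tan x+2\lambda xV=-\tan x\,\big(1-2\lambda V\tfrac{x}{\tan x}\big)$. Since $x/\tan x\in(0,1]$ (value $1$ at $x=0$) and $(1-2\lambda V)^2\ge1-4\lambda V$,
$$T(1-4\lambda V)\le\tau^2\le T .$$
Let $g=\Psi_y=\bar e+\lambda x^2DV=(1+2\lambda^2x^2\,\mathrm{Cov})\bar e$. Since $2\lambda^2x^2\le0.02$, we have $|\bar e|\le|g|\le(1+0.02V)|\bar e|$, so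
$$|g|^2\le(1-V)(1+0.041V)\le1-0.95V\le1 .$$

**Step 3: splitting $Q$.** The second derivatives are $\Psi_{xx}=-1-T+2\lambda V$, $\Psi_{xy}=2\lambda x\,DV$, $\Psi_{yy}=-\lambda\,\mathrm{Cov}+\lambda x^2D^2V$, $\Delta_y\Psi=-\lambda V+\lambda x^2\Delta V$. Multiplying out the definition of $Q$ with $\Psi_t=-1$,
$$Q[\Psi]|D\Psi|^2=\tau^2(-1-\Delta_y\Psi)+|g|^2(-1-\Psi_{xx})+\big(-|g|^2\Delta_y\Psi+\Psi_{yy}(g,g)\big)+2\tau\,\Psi_{xy}\cdot g .$$

**Step 4: the four terms.** By Step 1, $-\Delta_y\Psi\le1.06\lambda V$ and $\Psi_{yy}(g,g)\le0.058\lambda V|g|^2$. So: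

* Term 1 $\le-T(1-4\lambda V)(1-1.06\lambda V)\le-T(1-5.06\lambda V)\le-T(1-0.317V)$.
* Term 2 $=|g|^2(T-2\lambda V)\le T(1-0.95V)-2\lambda V|g|^2$.
* Term 3 $\le|g|^2(\lambda V+2\cdot0.058\,\lambda V)\le1.12\,\lambda V|g|^2$.
* |Term 4| $\le2\sqrt T\cdot2\lambda\frac\pi2\cdot2\lambda V|\bar e||g|\le4\pi\lambda^2V\sqrt T|g|\le0.05\,V\sqrt T|g|$.

The coefficient of $TV$ in the sum of the first three is at most $0.317-0.95\le-0.63$, and that of $V|g|^2$ is $(1.12-2)\lambda=-0.055$. Hence
$$Q[\Psi]|D\Psi|^2\le-V\big(0.63\,T+0.055\,|g|^2-0.05\sqrt T|g|\big)\le0,$$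
because $2\sqrt{0.63\cdot0.055}>0.05$. $\square$

## 8. Comparing the barriers with compact convex flows

**Facts recalled.** *Avoidance:* if two compact hypersurfaces moving smoothly by MCF are disjoint at some time, their distance is nondecreasing as long as both exist. *Huisken's theorem* (*J. Differential Geom.* 20 (1984)): a compact convex body in $\mathbb R^{n+1}$, $n\ge2$, with smooth boundary of positive principal curvatures evolves smoothly by MCF, with positive principal curvatures, on a maximal interval $[0,T)$, $T<\infty$, and shrinks to a point as $t\to T$.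

We use avoidance in this form. Let $K,K'$ be bodies as in Huisken's theorem, with extinction times $T,T'$ and $K\subset\operatorname{int}K'$. Then $K_t\subset\operatorname{int}K'_t$ for $t<T$, and $T<T'$. Indeed, the boundaries stay at distance at least $d_0>0$ while both exist, so by continuity $K_t\subset\operatorname{int}K_t'$ for $t<\min(T,T')$. If $T'\le T$, then as $t\to T'$ the body $K'_t$ has diameter tending to $0$ and contains $\partial K_t$, so the boundaries could not stay $d_0$ apart.

*Extremal values in time:* if $F(p,t)$ is smooth with $p$ in a compact manifold and $G$ is smooth, then $\min_pG(F(p,t),t)$ and $\max_pG(F(p,t),t)$ are locally Lipschitz in $t$, hence differentiable almost everywhere and integrals of their derivatives; where differentiable, the derivative is $\partial_t[G(F(p,t),t)]$ at any extremal $p$.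

**Lemma 4.** Let $K_t$, $t\in[0,T)$, be compact convex bodies whose smooth boundaries have positive principal curvatures and move by MCF, $K_0\subset S$.

(i) If all $e_i\cdot v=1$ and $\Phi(\cdot,0)>0$ on $K_0$, then $\Phi(\cdot,t)>0$ on $K_t$.

(ii) If $\{X\in S:\Psi(X,0)\ge0\}\subset\operatorname{int}K_0$, then $\{\Psi(\cdot,t)\ge0\}\subset\operatorname{int}K_t$ for all $t\in[0,T)$.

*Proof.* The bodies decrease in $t$ since $H>0$; in particular $K_t\subset S$. Let $F(\cdot,t)$ parametrize $\partial K_t$ with $\partial_tF=HN$. At an extremal point of a function $G(\cdot,t)$ on $\partial K_t$ the tangential gradient vanishes, so $DG=\alpha N$ for some $\alpha\in\mathbb R$. There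
$$\partial_t[G(F,t)]=G_t+\alpha H,\qquad\Delta_{\partial K_t}G=\operatorname{tr}_{N^\perp}D^2G+\alpha H .$$

(i) At a minimum of $\Phi$ over $\partial K_t$, $\alpha\neq0$ by Lemma 2, and $\Delta_{\partial K_t}\Phi\ge0$ gives $\alpha H\ge-\operatorname{tr}_{N^\perp}D^2\Phi$. So the derivative of the minimum is at least $\Phi_t-\operatorname{tr}_{N^\perp}D^2\Phi=Q[\Phi]\ge0$, and $\min_{\partial K_t}\Phi\ge\min_{\partial K_0}\Phi>0$. Since $K_t$ is the convex hull of $\partial K_t$ and $\Phi$ is concave in $X$, $\Phi>0$ on $K_t$.

(ii) At a maximum of $\Psi$ over $\partial K_t$: if $\alpha=0$, the derivative is $\Psi_t=-1$. Otherwise $\Delta_{\partial K_t}\Psi\le0$ gives $\alpha H\le-\operatorname{tr}_{N^\perp}D^2\Psi$ and the derivative is at most $Q[\Psi]\le0$ by Lemma 3(b). So $\max_{\partial K_t}\Psi\le\max_{\partial K_0}\Psi<0$. Now suppose $\Psi(X,t)\ge0$ but $X\notin\operatorname{int}K_t$. Since $\Psi$ decreases in time, $\Psi(X,0)\ge0$, so $X\in\operatorname{int}K_0$. Let $s\in(0,t]$ be the first time with $X\notin\operatorname{int}K_s$. Then $X\in\partial K_s$,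 and $\Psi(X,s)\ge\Psi(X,t)\ge0$, a contradiction. $\square$

Part (ii) did not use concavity of $\Psi$, and it did not use a common $v$. The second point matters in the next section.

## 9. The flow out of the outer region, seen in the moving frame

From now on $(e_i)_{i\in I},v,h$ are as in Theorem 1, and $\Phi,\Psi$ are built from this family. Put
$$O_t=\{X\in S:\Phi(X,t)>0\},\qquad B_t=\{X\in S:\Psi(X,t)>0\}.$$
These are open and decreasing in $t$, $O_t$ is convex, and $B_t\subset O_t$ by Lemma 3(a). Since $a_i(y-tv)=e^ta_i(y)$, the $w_i$ and $V$ are invariant under $y\mapsto y-tv$, while $\varphi(y-tv)=\varphi(y)+t$ and $\vartheta(y-tv)=\vartheta(y)+t$. Hence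
$$O_t=O_0+tv,\qquad B_t=B_0+tv. \tag{6}$$
Let $\mathcal C=\{d\in\mathbb R^n:d\cdot e_i\ge0\ \forall i\}$, a closed convex cone. It contains no line since the $e_i$ span, and $v\in\mathcal C\setminus\{0\}$. Because $\varphi\ge h_i-y\cdot e_i$ and $\log\cos x\le0$,
$$O_t\subset\{|x|<\tfrac\pi2,\ y\cdot e_i>h_i+t\ \ \forall i\}. \tag{7}$$
For $d\in\mathcal C$ we have $a_i(d)\le a_i(0)$, so $\vartheta(d)\le\vartheta(0)$, and for $K>\vartheta(0)$
$$\Psi(0,d+Kv,0)=K-\vartheta(d)\ge K-\vartheta(0)>0,\quad\text{i.e. }(0,d+Kv)\in B_0. \tag{8}$$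

**Step 1: exhaust $O_0$ by compact convex bodies.** The region $O_0$ is not compact, so we cannot flow it directly. Put
$$A^j=\{X\in S:\Phi(X,0)\ge(1+|X|^2)/j\}.$$
Since $\Phi(X,0)\le y\cdot e_i-h_i$ grows at most linearly and $\Phi(\cdot,0)\to-\infty$ at $\partial S$ locally uniformly in $y$, $A^j$ is compact. The function $\Phi(\cdot,0)-(1+|X|^2)/j$ is smooth with negative definite Hessian. Once its maximum is positive, say for $j\ge j_0$, its gradient does not vanish on its zero set, and $A^j$ is a convex body with smooth boundary of positive principal curvatures. Clearly $A^j\subset\operatorname{int}A^{j+1}$ and $\bigcup_jA^j=O_0$, which is nonempty by (8).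

Let $A^j_t$ be the evolution of $A^j$ given by Huisken's theorem on $[0,T_j)$, and $A^j_t=\emptyset$ for $t\ge T_j$. The bodies decrease in $t$, and $A^j_t\subset\operatorname{int}A^{j+1}_t$ for $t<T_j$ by avoidance. Define
$$R_t:=\bigcup_j\operatorname{int}A^j_t,\qquad t\ge0 .$$
These sets are open and convex (increasing unions of convex sets) and decrease in $t$.

**Step 2: $R_t$ depends only on $O_0$.** We need this for the last statement of Theorem 1. Let $(\hat A^j)$ be another sequence of convex bodies with smooth boundaries of positive principal curvatures, $\hat A^j\subset\operatorname{int}\hat A^{j+1}$ and $\bigcup_j\hat A^j=O_0=\bigcup_j\operatorname{int}\hat A^j$. By compactness each $A^j$ lies in some $\operatorname{int}\hat A^k$, so $\operatorname{int}A^j_t\subset\operatorname{int}\hat A^k_t$ for all $t\ge0$ by avoidance; and symmetrically. So both sequences give the same $R_t$.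

**Step 3: $B_t\subset R_t\subset O_t$ for $t\ge0$.** This is where the barriers enter. The inclusion $R_t\subset O_t$ is Lemma 4(i) applied to each $A^j$.

For $B_t\subset R_t$ we would like to apply Lemma 4(ii), but $\{\Psi\ge0\}$ is not compact, so it lies in no $A^j$. We cut it off with one additional wall that faces the other way. Choose $m_i>0$ with $\sum m_i=1$ and let $\xi=\sum m_ie_i$, which is nonzero because $\xi\cdot v=1$. Put $e_0=-\xi/|\xi|$. If $y\cdot e_i\ge0$ for all $i\in I$ and $y\cdot e_0\ge0$, then $\sum m_i\,y\cdot e_i\le0$, so all $y\cdot e_i=0$ and $y=0$. Thus the open sets $\{y\in\mathbb S^{n-1}:-y\cdot e>0\}$, $e\in\{e_0\}\cup\{e_i\}$, cover the sphere. By compactness there are finitely many such $e$ and a $\delta>0$ with $\max(-y\cdot e)\ge\delta|y|$ for all $y$, the maximum being over these finitely many $e$.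

Let $\Phi_k,\Psi_k$ be the functions of Sections 6 and 7 for the family enlarged by $e_0$ with $h_0=-k$, and $f_k=\sum_Ia_i+e^{-k-y\cdot e_0}$. No common $v$ exists for the enlarged family, but Lemma 3 and Lemma 4(ii) do not need it. The function $f_k$ is continuous and positive, and $f_k\to\infty$ at infinity, so $\inf f_k>0$. Hence
$$\{\Phi_k(\cdot,0)\ge0\}=\{X\in S:\cos x\ge f_k(y)\}$$
is compact, and it lies in $O_0$ since $\Phi>\Phi_k$. As $\Psi_k\le\Phi_k$, the set $\{\Psi_k(\cdot,0)\ge0\}$ is a compact subset of $O_0$, hence contained in $\operatorname{int}A^j$ for some $j=j(k)$. By Lemma 4(ii), $\{\Psi_k(\cdot,s)\ge0\}\subset\operatorname{int}A^j_s$ for $s<T_j$.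

Now let $\Psi(X,t)>0$. As $k\to\infty$, the extra term tends to $0$ in $Z$ and in $\bar e$, so $\Psi_k(X,t)\to\Psi(X,t)$; fix $k$ with $\Psi_k(X,t)>0$ and $j=j(k)$. If $T_j\le t$, then for all $s<T_j$ the body $A^j_s$ contains $\{\Psi_k(\cdot,s)\ge0\}\supset\{\Psi_k(\cdot,t)\ge0\}$, which contains a neighbourhood of $X$; this contradicts shrinking to a point. So $t<T_j$ and $X\in\operatorname{int}A^j_t\subset R_t$.

**Step 4: $R_{t+s}\subset R_s+tv$ for $s,t\ge0$.** This will make the flow monotone in the moving frame. If $T_j\le t$ then $A^j_{t+s}=\emptyset$. Let $t<T_j$. By Step 3 and (6), $A^j_t$ is a compact subset of $O_t=O_0+tv$, so $A^j_t\subset\operatorname{int}A^k+tv$ for some $k$. By avoidance $A^j_{t+s}\subset\operatorname{int}A^k_s+tv$ as long as $t+s<T_j$; for $t+s\ge T_j$ the left side is empty.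

**Step 5: the limit region.** Put $D_t:=R_t-tv$. By Steps 3 and 4, $D_t$ decreases in $t$ and $B_0\subset D_t\subset O_0$. Define
$$\Omega=\Omega_h:=\operatorname{int}\bigcap_{t\ge0}D_t,\qquad B_0\subset\Omega\subset O_0,\qquad\text{so}\qquad B_t\subset\Omega+tv\subset O_t\ \ (t\in\mathbb R). \tag{9}$$
$\Omega$ is open, convex and nonempty. For $a\ge0$, $D_{t+a}+av=R_{t+a}-tv\subset R_t-tv=D_t$, so
$$\Omega+av\subset\Omega\qquad(a\ge0). \tag{10}$$

**Step 6: the directions in which $\Omega$ is unbounded.** We claim
$$\text{a ray from a point of }\Omega\text{ in direction }w\text{ stays in }\Omega\iff w\in\{0\}\times\mathcal C. \tag{11}$$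
"$\Rightarrow$": the ray is in $O_0$, so by (7) its $x$-coordinate is bounded and each $y\cdot e_i$ is bounded below along it. "$\Leftarrow$": let $w=(0,d)$, $d\in\mathcal C$, and $K>\vartheta(0)$. By (8), $p_s:=(0,Kv)+sw\in\Omega$ for all $s\ge0$. For $p\in\overline\Omega$ and $\theta\ge0$, the points $(1-\frac\theta s)p+\frac\theta sp_s$ are in $\overline\Omega$ for $s\ge\theta$, $s>0$, and converge to $p+\theta w$ as $s\to\infty$. So $\overline\Omega+\theta w\subset\overline\Omega$, and taking interiors, $\Omega+\theta w\subset\Omega$.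

## 10. An interior estimate for concave graphs

To see that $\partial\Omega$ is smooth we pass to a limit in local graphs. The bounds come from concavity.

**Lemma 5.** Let $g:B_{2r}\times[t_0,t_1]\to[0,M]$ ($B_{2r}\subset\mathbb R^n$ the open ball about $0$) be a smooth solution of graphical MCF $\partial_tg=\sqrt{1+|Dg|^2}\,\operatorname{div}\big(Dg/\sqrt{1+|Dg|^2}\big)$, concave in $z$. Let $t_1-t_0>\frac12$. Then all derivatives of $g$ are bounded on $B_{r/2}\times[t_0+\frac12,t_1]$ by constants depending only on $n,r,M$, $t_1-t_0$ and the order.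

*Proof.* **Step 1: gradient.** For $z\in B_r$ with $Dg(z)\neq0$ and $z'=z-\rho\,Dg/|Dg|$, $\rho<r$, concavity gives $0\le g(z')\le g(z)-\rho|Dg(z)|$. So $|Dg|\le M/r$ on $B_r$, by continuity on $\overline{B_r}$. Put $K=\sqrt{1+(M/r)^2}$.

**Step 2: curvature.** We use the maximum principle for a localized quotient. Let $\nu$ be the upward unit normal of the graph, $\omega$ the vertical unit vector, $u=\langle\nu,\omega\rangle\ge1/K$ and $k=\frac1{2K}$, so $u-k\ge k$. By concavity $A\ge0$ and $H^2/n\le|A|^2\le H^2$. Let $L=\partial_t-\Delta$ along the normal motion $\partial_tF=-H\nu$. The standard evolution equations are $LH=|A|^2H$ and $Lu=|A|^2u$. For $P=H/(u-k)$,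
$$LP=\frac{LH-P\,Lu+2\nabla u\cdot\nabla P}{u-k}=-\frac{k|A|^2P}{u-k}+\frac{2\nabla u\cdot\nabla P}{u-k}\le-\frac{k^2}nP^3+\frac{2\nabla u\cdot\nabla P}{u-k},$$
where the inequality uses $|A|^2\ge P^2(u-k)^2/n$ and $u-k\ge k$. Let $z$ be the horizontal position, $\eta=r^2-|z|^2$, $s=t-t_0$. The coordinates satisfy $Lz_i=0$, so $L\eta=2\sum_i|\nabla z_i|^2\le2n$, and $|\nabla\eta|\le2r$. Consider a maximum of $W=s\eta^2P$ over $\overline{B_r}\times[t_0,t_1]$. If $W>0$ there, then $s>0$, $\eta>0$, $\nabla W=0$ gives $\nabla P=-2P\nabla\eta/\eta$, and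
$$0\le LW=\eta^2P+sP\,L(\eta^2)-4s\eta\,\nabla\eta\cdot\nabla P+s\eta^2LP .$$
Here $L(\eta^2)=2\eta L\eta-2|\nabla\eta|^2\le4n\eta$ and $-4s\eta\nabla\eta\cdot\nabla P=8sP|\nabla\eta|^2\le32sr^2P$. Using $|\nabla u|\le|A|\le H=P(u-k)$,
$$s\eta^2\,\frac{2\nabla u\cdot\nabla P}{u-k}=-\frac{4s\eta P\,\nabla u\cdot\nabla\eta}{u-k}\le8rs\eta P^2 .$$
So $\frac{k^2}ns\eta^2P^3\le\eta^2P+4ns\eta P+32sr^2P+8rs\eta P^2$. Dividing by $P$ and multiplying by $s\eta^2$,
$$\tfrac{k^2}nW^2\le s\eta^4+4ns^2\eta^3+32s^2r^2\eta^2+8rs\eta W ,$$
and therefore $W\le C(n,r,M,t_1-t_0)$. On $B_{3r/4}\times[t_0+\frac14,t_1]$ both $s$ and $\eta$ are bounded below, so $H\le P$ is bounded there, and so are $|D^2g|\le K^3|A|\le K^3H$ and $|g_t|\le KH$.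

**Step 3: higher derivatives.** We reach a linear equation with Hölder coefficients. Let $C$ bound $|D^2g|$ and $|g_t|$, and let $\epsilon_k$ be the coordinate unit vectors. On a slightly smaller cylinder, $D_kg(z,t)=\rho^{-1}\big(g(z+\rho\epsilon_k,t)-g(z,t)\big)+O(\rho)$ with error at most $C\rho$. With $\rho=c|t-t'|^{1/2}$, $c$ small depending only on $r$ and $t_1-t_0$,
$$|D_kg(z,t)-D_kg(z,t')|\le\frac{2C|t-t'|}\rho+2C\rho\le C'|t-t'|^{1/2}.$$
So $Dg$ is $\frac12$-Hölder in $t$, and it is Lipschitz in $z$. The equation reads $g_t=a^{ij}(Dg)D_{ij}g$ with $a^{ij}(p)=\delta_{ij}-\frac{p_ip_j}{1+|p|^2}$. The coefficients $a^{ij}(Dg)$ are uniformly elliptic and bounded in the parabolic Hölder space $C^{\alpha,\alpha/2}$, $0<\alpha<1$. The interior Schauder estimates for linear parabolic equations bound $g$ in $C^{2+\alpha,1+\alpha/2}$. Each $D_lg$ satisfies the differentiated equation, which is linear in $D_lg$ with coefficients now bounded in $C^{\alpha,\alpha/2}$, so the Schauder estimates apply again. Iterating on a sequence of slightly smaller cylinders,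 and reading time derivatives off the equation, we bound all derivatives. $\square$

## 11. The boundary of the limit region is a convex translator in $S$

**Step 1: a cylinder around a boundary point.** The aim is to write everything near a given point as graphs with a common height bound. Let $X_0\in\partial\Omega$. By (10), choose $q,r$ with $\overline{B_{2r}(q)}\subset\Omega+v\subset\Omega$ (balls in $\mathbb R^{n+1}$) and let $w=(X_0-q)/|X_0-q|$. The ray from $q$ in direction $w$ leaves $\Omega$, so by (11) $w\notin\{0\}\times\mathcal C$. Hence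
$$M:=\sup\{s\ge0:\ q+z+sw\in O_{-1}\text{ for some }z\in w^\perp,\ |z|\le2r\}<\infty .$$
Indeed, if there were such $s_m\to\infty$, dividing by $s_m$ and using (7) would give $w\in\{0\}\times\mathcal C$.

For integers $k\ge2$ and $t\in[-1,1]$,
$$R_{k+t}-kv=D_{k+t}+tv\subset O_t\subset O_{-1},\qquad R_{k+t}-kv\supset R_{k+1}-kv=D_{k+1}+v\supset\Omega+v\supset\overline{B_{2r}(q)}.$$
By compactness, for $j\ge j(k)$ and all $t\in[-1,1]$, $\overline{B_{2r}(q)}\subset\operatorname{int}A^j_{k+1}-kv\subset\operatorname{int}A^j_{k+t}-kv$; in particular $T_j>k+1$.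

**Step 2: graphs and their limits.** For $z\in w^\perp\cong\mathbb R^n$, $|z|<2r$, $t\in[-1,1]$, let
$$g^{k,j}(z,t)=\sup\{s:q+z+sw\in A^j_{k+t}-kv\},\qquad g^k(z,t)=\sup\{s:q+z+sw\in D_{k+t}+tv\}.$$
A ray from an interior point meets the smooth boundary of a convex body exactly once and transversally. So $g^{k,j}$ is a smooth solution of graphical MCF, concave in $z$, with values in $[0,M]$. By Lemma 5 with $t_0=-1$, $t_1=1$, it is bounded in every $C^m(B_{r/2}\times[-\frac12,1])$ independently of $j,k$. As $j\to\infty$, $g^{k,j}\uparrow g^k$, because $D_{k+t}+tv=\bigcup_j(\operatorname{int}A^j_{k+t}-kv)$. As $k\to\infty$, $g^k$ decreases to some $g^\infty$, because $D_{k+t}$ decreases in $k$. By the bounds and Arzelà–Ascoli both convergences are smooth on $B_{r/2}\times[-\frac12,1]$, and $g^\infty$ is a smooth solution of graphical MCF there.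

**Step 3: the limit graph is $\partial\Omega+tv$.** Let $g(z,t):=\sup\{s:q+z+sw\in\Omega+tv\}$; note $\overline{B_{2r}(q)}\subset\Omega+v\subset\Omega+tv$ for $t\le1$. We show $g=g^\infty$. Clearly $g\le g^\infty$, since $\Omega\subset D_{k+t}$. Let $0\le s<s'<g^\infty(z,t)$ and $B_\rho(q+z)\subset B_{2r}(q)$. For all $k$ the convex hull of $B_\rho(q+z)\cup\{q+z+s'w\}$ lies in $D_{k+t}+tv$, and $q+z+sw$ is an interior point of this hull, which does not depend on $k$. Hence $q+z+sw\in\operatorname{int}\bigcap_k(D_{k+t}+tv)=\Omega+tv$. So $g\ge g^\infty$.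

Since $q+z$ is an interior point of the convex set $\Omega+tv$, for $t\in[-\frac12,1]$ the part of $\partial\Omega+tv$ in $\{q+z+sw:|z|<r/2,\ s\ge0\}$ is exactly the graph of $g(\cdot,t)$, and $X_0$ lies on it at $z=0$, $t=0$. Thus near $X_0$ the hypersurface $\Sigma:=\partial\Omega$ is a smooth graph, and its translates $\Sigma+tv$ satisfy MCF near $(X_0,0)$, that is, $H=\langle v,N\rangle$ at $X_0$. As $X_0$ was arbitrary, $\Sigma$ is smooth and $\{\Sigma+tv\}_{t\in\mathbb R}$ solves MCF.

**Step 4: completeness.** Since $\Omega\subset O_0=\{X\in S:\cos x>\sum a_i(y)\}$, we have $\overline\Omega\subset\{|x|\le\frac\pi2,\ \cos x\ge\sum_ia_i(y)\}\subset S$, because $\sum a_i>0$. So $\Sigma$ is a closed subset of $\mathbb R^{n+1}$ and properly embedded, hence complete.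

**Step 5: connectedness.** Fix $q\in\Omega$ and let $\mathcal C'=\{0\}\times\mathcal C$. By (11), the ray from $q$ in direction $\omega\in\mathbb S^n$ leaves $\Omega$ exactly when $\omega\notin\mathcal C'$. The exit point is $q+\omega/p(\omega)$, where $p$ is the gauge function of $\Omega$ about $q$; $p$ is continuous and positive off $\mathcal C'$. Every point $X\in\Sigma$ is an exit point, since the half-open segment from $q$ to $X$ lies in $\Omega$. So $\Sigma$ is a continuous image of $\mathbb S^n\setminus\mathcal C'$, and it suffices that this set is path connected. Let $u=(0,v)\in\mathcal C'$. If $\omega\notin\mathcal C'$ and $0\le\theta<1$, then $(1-\theta)\omega-\theta u\notin\mathcal C'$, as otherwise $(1-\theta)\omega$, hence $\omega$, would be in the convex cone $\mathcal C'$. Also $-u\notin\mathcal C'$, since $-v\cdot e_i=-1<0$. As $0\in\mathcal C'$, the path $\theta\mapsto(1-\theta)\omega-\theta u$ never vanishes, and after normalization it joins $\omega$ to $-u/|u|$ in $\mathbb S^n\setminus\mathcal C'$.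

**Step 6: sweeping out $S$.** By (9), $\bigcup_t(\Omega+tv)\subset\bigcup_tO_t\subset S$. Conversely $\bigcup_t(\Omega+tv)\supset\bigcup_tB_t=S$, since $\Psi(X,t)=\Psi(X,0)-t>0$ for $t$ very negative.

So $\Sigma_h=\partial\Omega_h$ is a convex translator in $S$ with bulk velocity $v$.

## 12. The squash-down, the heights and the translates of $\Sigma_h$

The sandwich $B_t\subset\Omega+tv\subset O_t$ now gives the two items of Theorem 1.

**Step 1: the squash-down is $\{0\}\times\Gamma_E$.** Let $s=-t\to\infty$ and $K_s:=s^{-1}\,\overline{\Omega+tv}$. If $(x,y)\in\overline{\Omega+tv}\subset\overline{O_t}$, then by (7) $|x|/s\le\pi/(2s)$ and $(y/s)\cdot e_i\ge-1+h_i/s$. So every limit of a sequence of points of $K_{s_m}$, $s_m\to\infty$, lies in $\{0\}\times\{Y:Y\cdot e_i\ge-1\ \forall i\}=\{0\}\times\Gamma_E$. By compactness, for all $\rho,\epsilon>0$, $K_s\cap B_\rho$ lies in the $\epsilon$-neighbourhood of $\{0\}\times\Gamma_E$ for $s$ large.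

Conversely let $Y\in\Gamma_E$ and fix $K>\vartheta(0)$. Then $s(Y+v)\in\mathcal C$, so by (8) $(0,s(Y+v)+Kv)\in B_0$, whence $(0,sY+Kv)\in B_0-sv=B_t\subset\Omega+tv$. So $(0,Y)$ has distance at most $K|v|/s$ from $K_s$, uniformly in $Y\in\Gamma_E$. Hence $K_s\to\{0\}\times\Gamma_E$ in the local Hausdorff sense. This is item 1.

**Step 2: the heights are $h_i$.** The inclusion $\Omega\subset O_0$ and (7) give $\inf_\Omega y\cdot e_i\ge h_i$. For the other inequality we go far out along the $i$-th wall, where the other walls do not matter. For $\eta>0$, $\rho>0$ let $y_\rho=(h_i+\eta)v+\rho(v-e_i)$. Then $y_\rho\cdot e_i=h_i+\eta$ and $y_\rho\cdot e_j=h_i+\eta+\rho(1-e_i\cdot e_j)$, with $e_i\cdot e_j<1$ for $j\ne i$ because the vectors are distinct. By dominated convergence with majorant $e^{\lambda(h_j-h_i-\eta)}$, as $\rho\to\infty$,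
$$Z(y_\rho)=e^{-\lambda\eta}+\sum_{j\ne i}e^{\lambda(h_j-h_i-\eta)}e^{-\lambda\rho(1-e_i\cdot e_j)}\longrightarrow e^{-\lambda\eta}.$$
So $\Psi(0,y_\rho,0)=-\vartheta(y_\rho)\to\eta>0$, and $(0,y_\rho)\in B_0\subset\Omega$ for large $\rho$. Hence $\inf_\Omega y\cdot e_i\le h_i+\eta$ for every $\eta>0$. This is item 2.

**Step 3: translations.** If $\Omega_h=\Omega_{h'}+(0,a)$, item 2 gives $h_i=h'_i+a\cdot e_i$ for all $i$. Conversely, let $h_i=h'_i+a\cdot e_i$ for all $i$. Then $e^{h_i-y\cdot e_i}=e^{h_i'-(y-a)\cdot e_i}$, so $O_0(h)=O_0(h')+(0,a)$. By Step 2 of Section 9, $R_t$ depends only on $O_0$, so the sets $R_t$, hence $D_t$ and $\Omega$, are translated in the same way: $\Omega_h=\Omega_{h'}+(0,a)$. This proves Theorem 1, and with Sections 4 and 5 also Theorems 2 and 3. $\blacksquare$
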